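\title{Diagonally noncomputable functions of minimal degree below every order function}

\begin{abstract}
We show that for every computable, nondecreasing, unbounded function $h\ge 2$ and every oracle $X$ there is a function $G\le h$ of minimal Turing degree that is diagonally noncomputable relative to $X$. No condition on the rate of growth of $h$ is needed, while for constant $h$ the statement is false. More generally, $G$ can avoid an arbitrary family of forbidden values, provided that the ratio of available to forbidden values dominates an order function. The proof is a forcing argument with computably enumerable bushy trees. Its central step makes a Turing functional take incompatible values above many nodes at once, by coloring the possible values at random and applying a dimension-free inequality for product measures.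
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

Fix a standard enumeration $(\Phi_e)_{e\in\omega}$ of the Turing functionals, so that $(\Phi^X_e)_{e\in\omega}$ lists the partial $X$-computable functions for each oracle $X$, and write $\varphi_e=\Phi_e^\emptyset$. A function $G\in\omega^\omega$ is \emph{diagonally noncomputable relative to $X$}, or $\mathrm{DNR}^X$, if $G(e)\ne\Phi^X_e(e)$ whenever $\Phi^X_e(e)$ is defined; $\mathrm{DNR}$ means $\mathrm{DNR}^\emptyset$. Such a function is not computable from $X$, since $G=\Phi^X_e$ would give $G(e)=\Phi^X_e(e)$. A Turing degree $\mathbf d$ is \emph{minimal} if $\mathbf d>\mathbf 0$ and no degree lies strictly between $\mathbf 0$ and $\mathbf d$. Thus $G$ has minimal degree if it is noncomputable and everything it computes is either computable or computes $G$ back. An \emph{order function} is a computable, nondecreasing, unbounded function $\omega\to\omega$, and $G\le h$ means $G(n)\le h(n)$ for all $n$.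

A $\mathrm{DNR}^X$ function $G\le h$ must miss one unknown value among the $h(e)+1$ values available at position $e$. The smaller $h$ is, the stronger the requirement, and the more $G$ ought to compute. Minimality pulls the other way. When $h$ is constant the two demands are incompatible: a bounded $\mathrm{DNR}$ function computes a path through every infinite computable binary tree, and this rules out minimality (Section~\ref{sec:bounded}). At the other end, Khan and Miller proved that for every oracle $X$ and every order function $h$ with
\[
\lim_{n\to\infty}\frac{h(n)}{2^{\,k\cdot\prod_{m<n}h(m)}}=\infty\qquad\text{for all }k>0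
\]
there is a $\mathrm{DNR}^X$ function $G\le h$ of minimal degree. The product $\prod_{m<n}h(m)$ counts the strings of length $n$ with entries below $h$, so this condition asks the branching at level $n$ to exceed an exponential in the width of level $n$. The problem posed in \cite{Liu} is whether the growth condition can be eliminated: \emph{is there, for every order function $h\ge2$ and every oracle $X$, a $\mathrm{DNR}^X$ function $G\le h$ of minimal degree?} Since a slowly growing $h$ is constant on very long intervals, one might expect a threshold somewhere between the two extremes. There is none.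

\begin{theorem}\label{thm:answer}
For every order function $h$ with $h(n)\ge2$ for all $n$ and every oracle $X$ there is a $\mathrm{DNR}^X$ function $G\le h$ of minimal Turing degree.
\end{theorem}

The proof uses nothing about the forbidden values $\Phi^X_e(e)$ except their number, and it allows them to depend on the earlier values of $G$. Let $h^{<\omega}$ be the set of finite strings $\rho$ with $\rho(i)\le h(i)$ for all $i<|\rho|$, and let $F$ map $h^{<\omega}$ to finite subsets of $\omega$. A string $\rho$ \emph{hits} $F$ if $\rho(i)\in F(\rho{\upharpoonright}i)$ for some $i<|\rho|$; a function $G\le h$ hits $F$ if $G(i)\in F(G{\upharpoonright}i)$ for some $i$.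

\begin{theorem}\label{thm:avoid}
Let $h,g$ be computable functions with $g(n)\ge1$ and $h(n)+1>g(n)$ for all $n$. Suppose that there is an order function $r_0$ with $h(n)+1\ge g(n)r_0(n)$ for all but finitely many $n$. Let $F$ be an arbitrary, not necessarily computable, function with $|F(\rho)|\le g(|\rho|)$ for all $\rho\in h^{<\omega}$. Then some $G\le h$ of minimal Turing degree does not hit $F$. There are in fact $2^{\aleph_0}$ such degrees.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:avoid}]
Let $f(e)=\Phi^X_e(e)$ if this is defined and $f(e)=0$ otherwise. Apply Theorem~\ref{thm:avoid} with $g\equiv1$, $r_0=h+1$ and $F(\rho)=\{f(|\rho|)\}$. A function that does not hit $F$ differs from $f$ everywhere, so it is $\mathrm{DNR}^X$.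
\end{proof}

The hypothesis $h+1>g$ only excludes the case that $F$ forbids all values at some position. The hypothesis on the ratio $(h+1)/g$ is sharp in the following sense.

\begin{theorem}\label{thm:sharp}
Let $h,g$ be computable functions with $g\ge1$ and $h+1>g$, and suppose that $(h+1)/g$ is bounded on an infinite computable set. Then there is a function $F$ from $\omega$ to finite subsets of $\omega$ with $|F(n)|\le g(n)$ such that no $G\le h$ with $G(n)\notin F(n)$ for all $n$ has minimal degree. Hence, if $\lfloor(h+1)/g\rfloor$ is nondecreasing, then every $F$ as in Theorem~\ref{thm:avoid} can be avoided by some $G\le h$ of minimal degree if and only if $\lfloor(h+1)/g\rfloor$ is unbounded. In particular, unboundedness of $h$ cannot be dropped in Theorem~\ref{thm:answer}.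
\end{theorem}

For example, with $g\equiv1$ and $h(2n)=2$, $h(2n+1)=n+2$, the ratio is unbounded but the conclusion of Theorem~\ref{thm:avoid} fails for some $F$. So it matters that the ratio is bounded below by a function that is nondecreasing as well as unbounded.

\subsection{A test case: reading $G$ on a sparse set}\label{sec:test}

One family of functionals already shows both why a negative answer is plausible and how the obstacle is overcome. By the $s$-$m$-$n$ theorem and the padding lemma (from an index one can computably list infinitely many indices of the same functional), there are computable sequences $e_0<e_1<\cdots$, growing faster than any prescribed computable function, such that for all $i$ and $X$ the values $\Phi^X_{e_i}(e_i)$ and $\Phi^X_i(i)$ are both undefined or equal. If $G$ is $\mathrm{DNR}^X$, then so is $G^*(i)=G(e_i)$. Hence $G^*$ is noncomputable, and if $G$ has minimal degree, then $G^*$ must compute $G$.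

The forbidden values are not accessible to us. The natural way to avoid them is to take $G$ from a tree of candidates in which every node has at least two children, since one of two children is always allowed. Such a tree has at least $2^n$ nodes of length $n$, whereas the values of $G$ at the positions $e_i<n$ admit at most $\prod_{e_i<n}(h(e_i)+1)$ possibilities. If $h(n)\le n$ for large $n$ and $e_i\ge2^i$, this product is $2^{O((\log n)^2)}$. So the part of $G^*$ below $n$ cannot determine $G{\upharpoonright}n$ on the tree, and the deficit grows with $n$.

The way out is to decode late. Build a computable tree $U\subseteq h^{<\omega}$ in stages. Suppose that $U$ has been defined up to length $n$, with nodes $\nu_0,\dots,\nu_{N-1}$ of length $n$. Choose $i$ with $e_i\ge n$ and $h(e_i)+1\ge\max(N^2,4)$. Keep all extensions of the $\nu_a$ up to length $e_i$, and for a node $\lambda\supseteq\nu_a$ of length $e_i$ keep only the children $\lambda^\frown c$ with $c\equiv a\pmod N$. At least $\lfloor(h(e_i)+1)/N\rfloor\ge\lfloor\sqrt{h(e_i)+1}\rfloor\geq 2$ children remain. For a path $G$ through $U$, the residue of $G^*(i)$ modulo $N$ names the node $\nu_a=G{\upharpoonright}n$.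 Repeating the step from length $e_i+1$, we obtain a tree all of whose paths satisfy $G\le_TG^*$.

Three features of this construction persist in the general proof. First, what is colored is the set of \emph{values} of the functional, and one coloring serves all nodes of length $e_i$. Second, the loss in branching is governed by the number $N$ of nodes to be told apart, not by the far larger number of nodes of length $e_i$; so we may climb until $h$ has caught up with $N$, however slowly it grows. Third, the branching drops to a root of what it was, which is still an order function, so the next functional can be treated on the thinner tree. If $h$ is bounded, the position $e_i$ cannot be found.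

For an arbitrary functional there is no residue to read, and the values available above different nodes may be distributed in unrelated ways. We show that a random coloring does the job. Section~\ref{sec:conditions} sets up the forcing conditions. Section~\ref{sec:trichotomy} states the key proposition, derives Theorem~\ref{thm:avoid} from it and disposes of the functionals that can be made partial or computable. Sections~\ref{sec:two}--\ref{sec:many} separate the values above finitely many nodes, and Section~\ref{sec:subtree} assembles the separations into a subtree on which $\Phi^G$ computes $G$. Section~\ref{sec:bounded} proves Theorem~\ref{thm:sharp}.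

\section{Bushy trees and forcing conditions}\label{sec:conditions}

Fix $h$ and $F$ as in Theorem~\ref{thm:avoid}. For strings, $\sigma\subseteq\tau$ means that $\tau$ extends $\sigma$, and $u\perp v$ means that neither of $u,v$ extends the other. A \emph{tree rooted at $\tau$} is a set of strings extending $\tau$ that contains $\tau$ and is closed under initial segments extending $\tau$. The \emph{children} of a node are its one-step extensions, and a \emph{leaf} is a node without children in the tree. Numerical parameters such as $b,r,\beta$ are functions of the length of a node. They are defined only on the lengths $n\ge|\tau|$, where $\tau$ is the root under consideration; arithmetic and inequalities between them are pointwise on that range, and ``order function'' means computable, nondecreasing and unbounded there. A property of finite objects is $\Sigma_1$ if it holds exactly when some computable search halts; a set is c.e.\ (computably enumerable) if membership in it is $\Sigma_1$.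

\subsection{Big and small sets}

\begin{definition}\label{def:big}
Let $T\subseteq h^{<\omega}$ be a tree, $\tau\in T$, and $\beta\ge1$. A finite tree $H\subseteq T$ rooted at $\tau$ is \emph{$\beta$-bushy} if every non-leaf $\rho\in H$ has at least $\beta(|\rho|)$ children in $H$. A set $A\subseteq T$ is \emph{$\beta$-big above $\tau$} if some finite $\beta$-bushy tree $H\subseteq T$ rooted at $\tau$ has all its leaves in $A$; otherwise $A$ is \emph{$\beta$-small above $\tau$}.
\end{definition}

We use the following consequences of the definition.
\begin{itemize}
\item[(B1)] Bigness passes to smaller $\beta$ and to larger $A$.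
\item[(B2)] If $\tau\in A$, then $A$ is $\beta$-big above $\tau$, by the tree $\{\tau\}$. The empty set is $\beta$-small, because a finite tree has a leaf.
\item[(B3)] (Gluing.) If $H$ is $\beta$-bushy and, for each leaf $\kappa$ of $H$, the tree $H_\kappa$ is $\beta$-bushy and rooted at $\kappa$, then $H\cup\bigcup_\kappa H_\kappa$ is $\beta$-bushy and its leaves are the leaves of the $H_\kappa$. In particular, if $A$ is $\beta$-big above each of $\beta(|\rho|)$ children of $\rho$, then $A$ is $\beta$-big above $\rho$.
\item[(B4)] If $T$ and $A$ are c.e.\ and $\beta$ is computable, then ``$A$ is $\beta$-big above $\tau$'' is $\Sigma_1$: search for $H$.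
\end{itemize}

\begin{lemma}[Additivity]\label{lem:add}
If $A$ is $\alpha$-small and $C$ is $\gamma$-small above $\tau$, then $A\cup C$ is $(\alpha+\gamma)$-small above $\tau$. Consequently a union of $t$ sets that are $\beta$-small above $\tau$ is $t\beta$-small above $\tau$.
\end{lemma}

\begin{proof}
Let $H$ be an $(\alpha+\gamma)$-bushy tree rooted at $\tau$ with leaves in $A\cup C$. We show by induction from the leaves downward that above each node $\rho\in H$ either $A$ is $\alpha$-big or $C$ is $\gamma$-big; for $\rho=\tau$ this contradicts the hypothesis. For a leaf use (B2). A non-leaf $\rho$ has at least $\alpha(|\rho|)+\gamma(|\rho|)$ children in $H$, so $A$ is $\alpha$-big above $\alpha(|\rho|)$ of them or $C$ is $\gamma$-big above $\gamma(|\rho|)$ of them, and (B3) applies. The second statement follows by induction on $t$.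
\end{proof}

\subsection{Conditions}

To compute $G$ from $\Phi^G$ we must be able to search the tree on which $G$ lives, so that tree has to be effective. The set of nodes to be avoided contains the strings that hit $F$, so it cannot be. A condition therefore keeps the two apart: an effective tree $T$, and a set $B$ of bad nodes about which we know only that it is sparse.

\begin{definition}\label{def:cond}
A \emph{condition} is a tuple $c=(\sigma,T,B,b,r)$ such that
\begin{itemize}
\item[(C1)] $T\subseteq h^{<\omega}$ is a c.e.\ tree rooted at $\sigma$, the \emph{stem};
\item[(C2)] $B\subseteq T$ is upward closed in $T$, contains every $\rho\in T$ that hits $F$, and does not contain $\sigma$; it is otherwise arbitrary;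
\item[(C3)] $b\ge1$ is computable and $r\ge2$ is an order function, both on lengths $\ge|\sigma|$;
\item[(C4)] every $\tau\in T\setminus B$ has at least $b(|\tau|)r(|\tau|)$ children in $T$, and fewer than $b(|\tau|)$ of its children lie in $B$.
\end{itemize}
Nodes of $T\setminus B$ are \emph{good}, nodes of $B$ are \emph{bad}. A condition $(\sigma',T',B',b',r')$ \emph{extends} $c$ if $\sigma'\in T\setminus B$, $T'\subseteq T$ and $B\cap T'\subseteq B'$. A function $G$ is \emph{through} $c$ if $\sigma\subset G$ and $G{\upharpoonright}n\in T\setminus B$ for all $n\ge|\sigma|$.
\end{definition}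

Here $b$ bounds the number of bad children and $r$ is the reserve: the factor by which the branching exceeds $b$. Nothing is required of $T$ above a bad node; it may end there. Bigness always refers to $T$ and never to $B$, so (B4) remains available.

By (C4), a good node has at least $br-b+1$ good children, and
\begin{equation}\label{eq:goodchildren}
br-b+1\ \ge\ \max\bigl(2,\ b(r-1)\bigr).
\end{equation}
If $c'$ extends $c$, then $T'\setminus B'\subseteq T\setminus B$; this shows that extension is transitive. Since $T$ is a tree and $B$ is upward closed in $T$, every string between $\sigma$ and a good node is good; hence a function through $c'$ is through $c$. Finally, for a good node $\tau$ put $T_\tau=\{\rho\in T:\rho\supseteq\tau\}$. Then $(\tau,T_\tau,B\cap T_\tau,b,r)$ is an extension of $c$, so by \eqref{eq:goodchildren} the stem can be made as long as we like.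

For the next two lemmas fix a condition $(\sigma,T,B,b,r)$. The first says that a bushy tree found without knowledge of $B$ loses fewer than $b$ children per node when $B$ is removed. In particular, a set that is $b$-big above a good node $\tau$ contains a good extension of $\tau$: bigness is the effective guarantee that a set can be reached by a good node.

\begin{lemma}[Pruning]\label{lem:prune}
Let $\tau$ be good and let $H\subseteq T$ be a finite $\beta$-bushy tree rooted at $\tau$, where $\beta\ge b$. Then $H\setminus B$ is a $(\beta-b+1)$-bushy tree rooted at $\tau$, and all its leaves are leaves of $H$. In particular, $B$ is $b$-small above $\tau$.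
\end{lemma}

\begin{proof}
As $B$ is upward closed in $T$ and $\tau\notin B$, the set $H\setminus B$ is a tree rooted at $\tau$. A non-leaf of $H$ outside $B$ has at least $\beta$ children in $H$, at most $b-1$ of them bad, so it keeps at least $\beta-b+1\ge1$ children in $H\setminus B$. This gives both the bushiness and the statement on leaves. If $H$ is $b$-bushy, then any leaf of $H\setminus B$ is a leaf of $H$ outside $B$; so $H$ does not witness that $B$ is $b$-big.
\end{proof}

The second lemma is the converse principle: a small set can be avoided altogether, by declaring it bad. Adding $A$ to $B$ may violate (C4), since a node may have many children in $A$. We therefore also declare bad every node above which $A\cup B$ is big, and we pay by moving a factor from $r$ to $b$.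

\begin{lemma}[Absorbing a small set]\label{lem:absorb}
Let $\tau$ be good and let $A\subseteq T$ be $\varepsilon$-small above $\tau$. Let $b'\ge b+\varepsilon$ be computable and let $r'\ge2$ be an order function with $b'r'\le br$, on lengths $\ge|\tau|$. Put
\[
B'=\{\rho\in T_\tau:\ A\cup B\text{ is }b'\text{-big above some }\rho_0\text{ with }\tau\subseteq\rho_0\subseteq\rho\}.
\]
Then $(\tau,T_\tau,B',b',r')$ is a condition extending $(\sigma,T,B,b,r)$, and $(A\cup B)\cap T_\tau\subseteq B'$. Thus no $G$ through the new condition has an initial segment of length $\ge|\tau|$ in $A$.
\end{lemma}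

\begin{proof}
The set $B'$ is upward closed in $T_\tau$ by its form. By (B2), $(A\cup B)\cap T_\tau\subseteq B'$, so $B'$ contains every $\rho\in T_\tau$ that hits $F$. By Lemmas~\ref{lem:add} and~\ref{lem:prune}, $A\cup B$ is $(\varepsilon+b)$-small, hence $b'$-small, above $\tau$; so $\tau\notin B'$. For (C4), let $\rho\in T_\tau\setminus B'$. Then $\rho\notin B$, so $\rho$ has at least $br\ge b'r'$ children in $T_\tau$. Suppose that $b'(|\rho|)$ of them lie in $B'$. For such a child the witness $\rho_0$ is not an initial segment of $\rho$, since $\rho\notin B'$, so it is the child itself. Thus $A\cup B$ is $b'$-big above $b'(|\rho|)$ children of $\rho$, and by (B3) above $\rho$, which puts $\rho$ in $B'$, a contradiction.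
\end{proof}

\section{The trichotomy for a functional}\label{sec:trichotomy}

For a functional $\Phi$ and a string $\rho$, let $\Phi^\rho\in2^{<\omega}$ be the longest binary string $v$ with $|v|\le|\rho|$ such that, for every $y<|v|$, the computation of $\Phi$ on input $y$ with oracle $\rho$ halts within $|\rho|$ steps, queries only positions below $|\rho|$, and outputs $v(y)$. The map $\rho\mapsto\Phi^\rho$ is computable, and $\rho\subseteq\rho'$ implies $\Phi^\rho\subseteq\Phi^{\rho'}$. Put $\Phi^G=\bigcup_n\Phi^{G{\upharpoonright}n}$, a finite or infinite binary sequence. If $\Phi$ with oracle $G$ computes a set $A\in 2^\omega$ in the usual sense, then $\Phi^G=A$.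

\begin{proposition}\label{prop:main}
For every condition $c$ and every functional $\Phi$ there is an extension $c'$ of $c$ such that one of the following holds:
\begin{itemize}
\item[(1)] $\Phi^G$ is finite for all $G$ through $c'$;
\item[(2)] there is a computable $z\in2^\omega$ with $\Phi^G\subseteq z$ for all $G$ through $c'$;
\item[(3)] for all $G$ through $c'$, if $\Phi^G$ is infinite, then $G\le_T\Phi^G$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:avoid} from Proposition~\ref{prop:main}]
\emph{The first condition.} A string $\rho$ that does not hit $F$ has a child that does not hit $F$, because $h(|\rho|)+1>g(|\rho|)\ge|F(\rho)|$. Choose $\sigma_\emptyset\in h^{<\omega}$ not hitting $F$ and so long that $r_0(n)\ge4$ and $h(n)+1\ge g(n)r_0(n)$ for $n\ge|\sigma_\emptyset|$. Let $T_\emptyset$ be the set of all extensions of $\sigma_\emptyset$ in $h^{<\omega}$, which is computable since $h$ is; let $B_\emptyset$ be the set of $\rho\in T_\emptyset$ that hit $F$; and let $b=g+1$ and $r=\lfloor r_0/2\rfloor\ge2$. Since $g\ge1$, we have $g\ge(g+1)/2$, so a node $\rho\in T_\emptyset\setminus B_\emptyset$ has $h+1\ge gr_0\ge(g+1)r_0/2\ge br$ children.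 A child $\rho^\frown i$ is in $B_\emptyset$ only if $i\in F(\rho)$, so at most $g<b$ children are bad. Hence $c_\emptyset=(\sigma_\emptyset,T_\emptyset,B_\emptyset,b,r)$ is a condition.

\emph{A tree of conditions.} We define conditions $c_t$ with stems $\sigma_t$ for $t\in2^{<\omega}$. Given $c_t$ with $|t|=e$, take two distinct good children $\tau_0,\tau_1$ of $\sigma_t$, by \eqref{eq:goodchildren}. For $i\in\{0,1\}$, the node $\tau_i$ again has two good children; choose one whose last value differs from $\varphi_e(|\tau_i|)$ if the latter is defined, pass to the extension of $c_t$ with this stem, and let $c_{t^\frown i}$ be a further extension given by Proposition~\ref{prop:main} for $\Phi_e$. For $Z\in2^\omega$ let $G_Z=\bigcup_e\sigma_{Z{\upharpoonright}e}\le h$. Distinct $Z$ give distinct $G_Z$.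

\emph{Verification.} Fix $Z$, write $G=G_Z$, and fix $e$. For $n\ge|\sigma_{Z{\upharpoonright}e}|$, the string $G{\upharpoonright}n$ lies between $\sigma_{Z{\upharpoonright}e}$ and some $\sigma_{Z{\upharpoonright}j}$ with $j\ge e$, and $\sigma_{Z{\upharpoonright}j}$ is good for $c_{Z{\upharpoonright}e}$ by transitivity. So $G$ is through every $c_{Z{\upharpoonright}e}$. For $e=0$ this says that no initial segment of $G$ extending $\sigma_\emptyset$ hits $F$, so $G$ does not hit $F$. By construction $G\ne\varphi_e$ for all $e$. Let $A\in2^\omega$ with $A\le_TG$, say via $\Phi_e$. Then $\Phi_e^G=A$ is infinite and $G$ is through $c_{Z{\upharpoonright}(e+1)}$, so alternative (1) did not occur at that step; alternative (2) gives $A=z$, which is computable, and alternative (3) gives $G\le_TA$. Every degree contains a set, since a function is Turing equivalent to its graph. Hence $G$ has minimal degree. Finally, each Turing degree is countable, so the $2^{\aleph_0}$ functions $G_Z$ occupy $2^{\aleph_0}$ degrees.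
\end{proof}

It remains to prove Proposition~\ref{prop:main}. \emph{Until the end of Section~\ref{sec:subtree}, fix a condition $c=(\sigma,T,B,b,r)$ and a functional $\Phi$.} We work with two scales below $r$:
\[
q=\bigl\lfloor\sqrt{r/3}\bigr\rfloor,\qquad p=\lfloor\sqrt q\rfloor .
\]
Both are order functions. After lengthening the stem we may assume $p\ge3$, and then
\begin{equation}\label{eq:scales}
3q^2\le r,\qquad p^2\le q,\qquad 3\le p\le r-1,
\end{equation}
the last bound because $p\le q\le3q^2-1$. Sets are tested for bigness at the scale $bq$, which is low enough for Lemma~\ref{lem:absorb} to leave an unbounded reserve. The trees we finally build are $bp$-bushy. The ratio $q/p\ge p$ is unbounded, and this gap plays the role of $h(e_i)+1\ge N^2$ in Section~\ref{sec:test}.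

For $x\in\omega$ and $u\in2^{<\omega}\cup2^\omega$ let
\[
D_x=\{\rho\in T:|\Phi^\rho|>x\},\qquad E_u=\{\rho\in T:\Phi^\rho\perp u\}.
\]
These sets are upward closed in $T$, and $E_u\subseteq E_{u'}$ if $u\subseteq u'$. The sets $D_x$, and the sets $E_u$ for finite $u$, are c.e. Consider two hypotheses:
\begin{itemize}
\item[(H1)] for every good $\tau$ and every $x$, the set $D_x$ is $2bq$-big above $\tau$;
\item[(H2)] for every good $\tau$ and every $z\in2^\omega$, the set $E_z$ is $bq$-big above $\tau$.
\end{itemize}
They say that above every good node $\Phi$ can be made to produce long values, and to disagree with any given sequence, on a bushy tree.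

\begin{lemma}\label{lem:easy}
If \textup{(H1)} fails, then $c$ has an extension with alternative \textup{(1)}. If \textup{(H1)} holds and \textup{(H2)} fails, then $c$ has an extension with alternative \textup{(2)}.
\end{lemma}

\begin{proof}
In both cases we apply Lemma~\ref{lem:absorb} with $b'=3bq$ and $r'=q$. By \eqref{eq:scales}, $b'r'=3bq^2\le br$ and $r'\geq 2$, and $b'\ge b+2bq$, so any $\varepsilon\le2bq$ is admissible.

Suppose that $D_x$ is $2bq$-small above a good $\tau$. Absorb $A=D_x$. If $G$ is through the new condition, then $|\Phi^{G{\upharpoonright}n}|\le x$ for all $n\ge|\tau|$, so $|\Phi^G|\le x$.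

Suppose that (H1) holds and $E_z$ is $bq$-small above a good $\tau$. Absorb $A=E_z$. If $G$ is through the new condition, then each $\Phi^{G{\upharpoonright}n}$ with $n\ge|\tau|$ is compatible with $z$, so $\Phi^G\subseteq z$. To see that $z$ is computable, fix $m$ and let $C=\{\rho\in T:\Phi^\rho\supseteq z{\upharpoonright}m\}$. A node of $D_m$ outside $E_z$ has a value of length greater than $m$ that is an initial segment of $z$, so $D_m\subseteq E_z\cup C$. Since $D_m$ is $2bq$-big and $E_z$ is $bq$-small above $\tau$, Lemma~\ref{lem:add} shows that $C$ is $bq$-big above $\tau$; this is the reason for the factor $2$ in (H1). If $u\in2^m$ and $u\ne z{\upharpoonright}m$, then $C\subseteq E_u$, so $E_u$ is $bq$-big above $\tau$. On the other hand $E_{z{\upharpoonright}m}\subseteq E_z$ is $bq$-small above $\tau$. By (B4), which needs $T$ to be c.e.\ and $b,q$ to be computable, we can wait until $E_u$ has been confirmed $bq$-big above $\tau$ for all but one $u\in2^m$. The remaining string is $z{\upharpoonright}m$.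
\end{proof}

\emph{From here to the end of Section~\ref{sec:subtree} we assume \textup{(H1)} and \textup{(H2)}}, and we aim at alternative (3).

\section{Escaping few values, and splitting two nodes}\label{sec:two}

To recover $G$ from $\Phi^G$ we need, above finitely many good nodes $\nu$, bushy trees $K_\nu$ whose leaves have incompatible values for different $\nu$. We reduce this to a question about subsets of the finite set $2^m$ of binary strings of length $m$. For $Y\subseteq2^m$ let
\[
A(Y)=\{\rho\in T:\ |\Phi^\rho|\ge m\text{ and }\Phi^\rho{\upharpoonright}m\in Y\}.
\]
Then $A(Y\cup Y')=A(Y)\cup A(Y')$, and if $Y\cap Y'=\emptyset$, $\rho\in A(Y)$ and $\rho'\in A(Y')$, then $\Phi^\rho\perp\Phi^{\rho'}$. So we look for disjoint sets $Y_\nu\subseteq 2^m$ with $A(Y_\nu)$ big above $\nu$.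

Hypothesis (H2) lets us escape one sequence. By compactness and gluing we can escape any prescribed number $s$ of values, and the bushiness obtained does not depend on $s$: escaping more values makes the trees taller, not thinner.

\begin{lemma}[Escaping]\label{lem:escape}
Let $Q\subseteq T\setminus B$ be finite and $s\in\omega$. There is $m$ such that for every $\lambda\in Q$ and every $Z\subseteq2^m$ with $|Z|\le s$, the set $A(2^m\setminus Z)$ is $b(q-1)$-big above $\lambda$.
\end{lemma}

\begin{proof}
\emph{One value.} Let $\tau$ be good. We claim that there is $m(\tau)$ such that $E_u$ is $bq$-big above $\tau$ for all $u\in2^{m(\tau)}$. For each $z\in2^\omega$, (H2) gives a finite $bq$-bushy tree rooted at $\tau$ with leaves in $E_z$. If $j(z)$ bounds the lengths $|\Phi^\kappa|$ for its leaves $\kappa$, then these leaves lie in $E_{z{\upharpoonright}j(z)}$. The open sets of sequences extending $z{\upharpoonright}j(z)$ cover the compact space $2^\omega$, so finitely many of them do; let $m(\tau)$ be the largest length of the corresponding strings. Every $u\in2^{m(\tau)}$ extends one of these strings, say $v$, and $E_v\subseteq E_u$. This proves the claim.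

The leaves of these trees may be bad, and (H2) says nothing above a bad node. So we prune. By Lemma~\ref{lem:prune} and $bq-b+1\ge b(q-1)$, for every good $\tau$ and $u\in2^{m(\tau)}$ there is a $b(q-1)$-bushy tree $H_{\tau,u}\subseteq T\setminus B$ rooted at $\tau$ with leaves in $E_u$.

\emph{Choice of $m$.} Let $R_0=Q$, and let $R_{j+1}$ consist of $R_j$ and all leaves of all trees $H_{\tau,u}$ with $\tau\in R_j$ and $u\in2^{m(\tau)}$. The $R_j$ are increasing finite sets of good nodes. Fix $m\ge m(\tau)$ for all $\tau\in R_s$.

\emph{Several values.} Let $\lambda\in Q$ and $Z=\{u_1,\dots,u_j\}\subseteq 2^m$ with $j\le s$. Start with the tree $\{\lambda\}$. At step $i=1,\dots,j$, glue $H_{\tau,u_i{\upharpoonright}m(\tau)}$ on each current leaf $\tau$. Before step $i$ the leaves lie in $R_{i-1}\subseteq R_s$, so $m(\tau)\le m$ and the step makes sense; after it they lie in $R_i$ and in $E_{u_i{\upharpoonright}m(\tau)}\subseteq E_{u_i}$. After step $j$ the leaves are good, so by (H1) we can glue on each a $2bq$-bushy tree with leaves in $D_m$. By (B3) the result is $b(q-1)$-bushy. Since the $E_{u_i}$ are upward closed, each final leaf $\rho$ lies in $D_m\cap\bigcap_iE_{u_i}$;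 that is, $|\Phi^\rho|>m$ and $\Phi^\rho{\upharpoonright}m\ne u_i$ for all $i$.
\end{proof}

\begin{example}[Two nodes]\label{ex:two}
Let $\nu_0,\nu_1$ be good. We find disjoint $Y,Y'\subseteq2^m$ such that $A(Y)$ is $bp$-big above one of the nodes and $A(Y')$ is $bp$-big above the other. By \eqref{eq:scales}, $q-1\ge3p-1\ge2p$. Take $m$ from Lemma~\ref{lem:escape} for $Q=\{\nu_0,\nu_1\}$ and $s=1$. List $2^m$ as $u_1,\dots,u_n$ and let $Y_j=\{u_1,\dots,u_j\}$. The set $A(Y_0)$ is empty, hence small, and $A(Y_n)$ is $bp$-big above both nodes (take $Z=\emptyset$). Let $j\ge1$ be least such that $A(Y_j)$ is $bp$-big above one of the nodes, say $\nu_i$. Above $\nu_{1-i}$, the set $A(Y_{j-1})$ is $bp$-small, while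
\[
A(2^m\setminus\{u_j\})=A(Y_{j-1})\cup A(2^m\setminus Y_j)
\]
is $2bp$-big. By Lemma~\ref{lem:add}, $A(2^m\setminus Y_j)$ is $bp$-big above $\nu_{1-i}$. Take $Y=Y_j$ and $Y'=2^m\setminus Y_j$.
\end{example}

The example uses two facts only: two small sets have a union that is at most twice as bushy, and the complement of one point is bushier than that. So two small sets cannot cover all of $2^m$ but one point. The general argument rests on the same principle, with $2N$ small sets and $s$ points.

In the application the nodes to be split are the $N$ leaves of a bushy tree, so $N$ may be much larger than $q/p$ at their level, and a gap of $2N$ is not yet available. As in Section~\ref{sec:test} we climb, keeping all good nodes, to a level $\ell$ with $p(\ell)\ge2N+1$. There we find $M$ nodes in $N$ groups, and we must color $2^m$ with $N$ colors so that above \emph{every} node of group $a$ the color $a$ is big. Each level of the climb at least doubles the number of nodes, by \eqref{eq:goodchildren}, while $p$ may grow arbitrarily slowly; so a method needing a gap that grows with $M$ would be circular. The sweep of Example~\ref{ex:two} gives each node its own threshold $j$,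 and nothing forces the thresholds of different groups to be separated. Splitting pairs one at a time replaces each node by the many leaves of a tree, all of which must again be split from the remaining nodes. We instead show that, for each node and each color, a random coloring fails with probability less than $1/(NM)$. Then $M$ enters only through $s$, which is free.

\section{Random colorings}\label{sec:color}

Let $I$ be a finite set, let $\mathbb Z_N=\{0,\dots,N-1\}$ with addition modulo $N$, and let $P$ be the uniform measure on the set $\mathbb Z_N^I$ of colorings of $I$. Fix a color $a$. In the application, $I=2^m$ and $\mathcal S\subseteq\mathbb Z_N^I$ is the family of colorings whose color class $a$ is small above a given node. What we know about $\mathcal S$ is that any $t$ of its members leave more than $s$ points without color $a$, where $t$ is the gap in bushiness. We want to conclude that $P(\mathcal S)$ is small, with $t$ depending only on $N$, and with $s$ independent of $|I|$, because Lemma~\ref{lem:escape} produces $m$ after $s$ is given. Two examples with $N=2$ and $n=|I|$ show the constraints.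

\begin{itemize}
\item The colorings that avoid $a$ on a fixed set of $s+1$ points satisfy the hypothesis for every $t$ and have measure $2^{-(s+1)}$. So $s$ must grow at least logarithmically in the reciprocal of the desired bound.
\item The colorings with fewer than $(n-s)/2$ points of color $a$ satisfy the hypothesis for $t=2$. Their measure tends to $1/2$ as $n\to\infty$, by symmetry and because each of the at most $s+1$ sizes in $[(n-s)/2,(n+s)/2]$ has probability at most $\binom{n}{\lfloor n/2\rfloor}2^{-n}\to0$. So $t=N$ is not enough.
\end{itemize}

The natural argument runs as follows. For any coloring $x$, the $N$ shifts $x+l$ give color $a$ to every point exactly once. If each shift agreed with a member of $\mathcal S$ outside $k$ points, these $N$ members would give color $a$ to all but $Nk$ points. The second example shows that no such $k$ independent of $n$ exists, even for families of measure close to $1/2$. The situation changes when a shift may be matched by \emph{two} members, each point being served by either. For instance, if $n$ is even and $\mathcal A\subseteq\{0,1\}^n$ consists of the strings with at most $n/2$ ones, split the ones of an arbitrary $x$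 into two sets of size at most $n/2$; their indicator strings $y,y'\in \mathcal A$ satisfy $x_i\in\{y_i,y_i'\}$ for all $i$. The next lemma, a form of Talagrand's ``control by several points'', bounds the number of unmatched points independently of the dimension.

\begin{lemma}\label{lem:tal}
Let $\Omega$ be a finite probability space in which every point has positive measure, let $P$ be the product measure on $\Omega^n$ and $\mathbb E$ the expectation, and let $\mathcal A,\mathcal A'\subseteq\Omega^n$ be nonempty. Put
\[
f_{\mathcal A,\mathcal A'}(x)=\min_{y\in \mathcal A,\ y'\in \mathcal A'}\#\{i:x_i\ne y_i\text{ and }x_i\ne y_i'\}.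
\]
Then $\mathbb E\,2^{f_{\mathcal A,\mathcal A'}}\le\dfrac1{P(\mathcal A)P(\mathcal A')}$.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=0$ the space is a single point and both sides equal $1$. Let $\mathcal A,\mathcal A'\subseteq\Omega^n\times\Omega$ be nonempty, with sections $\mathcal A_w=\{y:(y,w)\in \mathcal A\}$ and $\mathcal A'_w$ for $w\in\Omega$, and with projections $\mathcal D=\bigcup_w\mathcal A_w$ and $\mathcal D'=\bigcup_w\mathcal A'_w$. The projections are nonempty, hence of positive measure. Write $f=f_{\mathcal A,\mathcal A'}$. There are three ways to bound $f(x,w)$. Lifting an optimal pair from $\mathcal D\times \mathcal D'$ to $\mathcal A\times \mathcal A'$ adds at most the last coordinate, so $f(x,w)\le1+f_{\mathcal D,\mathcal D'}(x)$. If $\mathcal A_w\ne\emptyset$, lift an optimal pair $(y,y')\in \mathcal A_w\times \mathcal D'$ with $y$ going to $(y,w)$, which matches $(x,w)$ in the last coordinate; so $f(x,w)\le f_{\mathcal A_w,\mathcal D'}(x)$. Symmetrically, $f(x,w)\le f_{\mathcal D,\mathcal A'_w}(x)$ if $\mathcal A'_w\ne\emptyset$.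

Let $\gamma(w)=P(\mathcal A_w)/P(\mathcal D)$ and $\gamma'(w)=P(\mathcal A'_w)/P(\mathcal D')$, both in $[0,1]$, and read $1/0$ as $\infty$. The induction hypothesis, applied to the pairs above whose members are nonempty, gives
\[
\mathbb E_x\,2^{f(x,w)}\le\frac{v(w)}{P(\mathcal D)P(\mathcal D')},\qquad v=\min\Bigl(2,\frac1\gamma,\frac1{\gamma'}\Bigr)\in[1,2].
\]
From $\gamma,\gamma'\le1/v$ and $(v-1)(v-2)\le0$ we get $v+\gamma+\gamma'\le v+2/v\le3$. Let $\alpha=\mathbb E_w\gamma=P(\mathcal A)/P(\mathcal D)$ and $\alpha'=\mathbb E_w\gamma'=P(\mathcal A')/P(\mathcal D')$, both in $(0,1]$. Then $\mathbb E_wv\le3-\alpha-\alpha'$. The three positive numbers $3-\alpha-\alpha'$, $\alpha$, $\alpha'$ have mean $1$, so their product is at most $1$ by the inequality of arithmetic and geometric means. Therefore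
\[
\mathbb E\,2^f\le\frac{3-\alpha-\alpha'}{P(\mathcal D)P(\mathcal D')}\le\frac1{\alpha P(\mathcal D)\,\alpha'P(\mathcal D')}=\frac1{P(\mathcal A)P(\mathcal A')}.\qedhere
\]
\end{proof}

With two members per shift, the natural argument goes through with $t=2N$.

\begin{lemma}\label{lem:color}
Let $N,M\ge1$, let $k$ satisfy $2^{k+1}>N^3M^2$, and let $s=Nk$. Let $I$ be a finite set, $a\in\mathbb Z_N$, and $\mathcal S\subseteq\mathbb Z_N^I$. Suppose that for all $\chi_1,\dots,\chi_{2N}\in\mathcal S$, repetitions allowed, there are more than $s$ points $i\in I$ with $\chi_j(i)\ne a$ for all $j$. Then $P(\mathcal S)<\frac1{NM}$.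
\end{lemma}

\begin{proof}
Suppose that $P(\mathcal S)\ge\frac1{NM}$, and let $f=f_{\mathcal S,\mathcal S}$. By Markov's inequality and Lemma~\ref{lem:tal},
\[
P(f\ge k+1)\le2^{-(k+1)}\,\mathbb E\,2^f\le2^{-(k+1)}N^2M^2<\frac1N .
\]
For $x\in\mathbb Z_N^I$ and $l\in\mathbb Z_N$ let $x^{(l)}(i)=x(i)+l$. The map $x\mapsto x^{(l)}$ is a bijection, so it preserves $P$, and the probability that $f(x^{(l)})\ge k+1$ for some $l$ is less than $1$. Fix $x$ with $f(x^{(l)})\le k$ for all $l$. Choose $y^{(l)},z^{(l)}\in\mathcal S$ and $I_l\subseteq I$ with $|I_l|\le k$ such that $x^{(l)}(i)\in\{y^{(l)}(i),z^{(l)}(i)\}$ for $i\notin I_l$. If $i\notin\bigcup_lI_l$, take $l=a-x(i)$; then $y^{(l)}(i)=a$ or $z^{(l)}(i)=a$. So at most $Nk=s$ points receive color $a$ from none of the $2N$ colorings $y^{(l)},z^{(l)}$, contrary to the hypothesis.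
\end{proof}

\section{Splitting finitely many nodes}\label{sec:many}

\begin{proposition}\label{prop:split}
Assume \textup{(H1)} and \textup{(H2)}. Let $V$ be a finite nonempty set of good nodes. There are finite $bp$-bushy trees $K_\nu\subseteq T$ rooted at $\nu$, for $\nu\in V$, with $K_\nu\ne\{\nu\}$, such that $\Phi^\kappa\perp\Phi^{\kappa'}$ whenever $\kappa$ is a leaf of $K_\nu$, $\kappa'$ is a leaf of $K_{\nu'}$, and $\nu\ne\nu'$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \pos/\idx/\col in {0/0/white,5/1/gray!40} {
  \draw (\pos,0) -- (\pos-1.9,1.6) -- (\pos+1.9,1.6) -- cycle;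
  \fill (\pos,0) circle (1.5pt) node[below] {$\nu_{\idx}$};
  \node at (\pos,1.0) {$K^0_{\nu_{\idx}}$};
  \foreach \off in {-1.4,0,1.4} {
    \draw[fill=\col] (\pos+\off,1.6) -- (\pos+\off-0.55,2.8) -- (\pos+\off+0.55,2.8) -- cycle;
    \fill (\pos+\off,1.6) circle (1.4pt);
  }
  \node at (\pos,3.15) {values of color $\idx$};
}
\draw[dashed] (-2.4,1.6) -- (7.4,1.6) node[right] {length $\ell$};
\end{tikzpicture}
\caption{Splitting $N=2$ nodes $\nu_0,\nu_1$. All good extensions are kept up to a length $\ell$ where the branching is large compared with $N$. Above each of the $M$ nodes of length $\ell$ we place a bushy tree whose leaves have $\Phi$-values of the color assigned to the node $\nu_a$ below. A single coloring of the values serves all $M$ nodes.}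
\label{fig:split}
\end{figure}

\begin{proof}
The parameters are chosen in the order $N,\ \ell,\ M,\ s,\ m,\ \chi$; see Figure~\ref{fig:split}.

\emph{Climbing.} Let $N=|V|$. As $p$ is unbounded and nondecreasing, there is $\ell>\max_{\nu\in V}|\nu|$ such that $p(n)\ge2N+1$ for all $n\ge\ell$. On these lengths $q\ge p^2\ge(2N+1)p\ge2Np+1$, so
\begin{equation}\label{eq:gap}
b(q-1)\ge2N\,bp\qquad\text{on lengths }\ge\ell .
\end{equation}
For $\nu\in V$ let $K^0_\nu$ be the set of good $\rho\supseteq\nu$ with $|\rho|\le\ell$, and let $Q_\nu$ be the set of its nodes of length $\ell$. This is a tree rooted at $\nu$, finite because $T\subseteq h^{<\omega}$. A good node has at least $b(r-1)\ge bp$ good children by \eqref{eq:goodchildren} and \eqref{eq:scales}, so $K^0_\nu$ is $bp$-bushy with leaf set $Q_\nu$. Let $Q=\bigcup_\nu Q_\nu$ and $M=|Q|$. Take $k$ and $s$ as in Lemma~\ref{lem:color} for $N$ and $M$, and then $m$ as in Lemma~\ref{lem:escape} for $Q$ and $s$.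

\emph{Coloring.} For $\lambda\in Q$ and $a\in\mathbb Z_N$ let $\mathcal S_{\lambda,a}$ be the set of colorings $\chi:2^m\to\mathbb Z_N$ such that $A(\chi^{-1}(a))$ is $bp$-small above $\lambda$. Let $\chi_1,\dots,\chi_{2N}\in\mathcal S_{\lambda,a}$ and $Z=\{u\in2^m:\chi_j(u)\ne a\text{ for all }j\}$. Then
\[
A(2^m\setminus Z)=\bigcup_{j=1}^{2N}A(\chi_j^{-1}(a))
\]
is $2Nbp$-small above $\lambda$ by Lemma~\ref{lem:add}. If $|Z|\le s$, Lemma~\ref{lem:escape} and \eqref{eq:gap} would make this set $2Nbp$-big above $\lambda$, because $|\lambda|=\ell$. So $|Z|>s$, and Lemma~\ref{lem:color} with $I=2^m$ gives $P(\mathcal S_{\lambda,a})<\frac1{NM}$. There are $NM$ pairs $(\lambda,a)$, so some $\chi$ lies in none of the $\mathcal S_{\lambda,a}$. For this $\chi$, every set $A(\chi^{-1}(a))$ is $bp$-big above every $\lambda\in Q$.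

\emph{Assembling.} Fix a bijection $\nu\mapsto a_\nu$ from $V$ to $\mathbb Z_N$. Let $K_\nu$ be obtained from $K^0_\nu$ by gluing on each $\lambda\in Q_\nu$ a finite $bp$-bushy tree with leaves in $A(\chi^{-1}(a_\nu))$. It is $bp$-bushy by (B3), and $K_\nu\ne\{\nu\}$ since $\ell>|\nu|$. For $\nu\ne\nu'$ the sets $\chi^{-1}(a_\nu)$ and $\chi^{-1}(a_{\nu'})$ are disjoint, so the leaves have incompatible values.
\end{proof}

\section{A subtree on which $\Phi^G$ computes $G$}\label{sec:subtree}

We would like to iterate Proposition~\ref{prop:split}: apply it to the leaves of each $K_\nu$, and so on. The resulting tree has to be c.e., so it must be found by a search that does not consult $B$. Now some leaves of $K_\nu$ may be bad, and above them no splitting need exist, so a search for a splitting above \emph{all} leaves may never halt. The remedy is to let the search discard part of $K_\nu$: it looks for a slightly thinner subtree together with a splitting above its leaves. If $\nu$ is good, then $K_\nu\setminus B$ is a successful candidate, so the search halts, although it may find another candidate first. Each tree is thinned only once, so the bushiness drops from $bp$ to $b(p-1)$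 and no further. If $\nu$ is bad the search may diverge, and the tree then ends at $\nu$, which (C4) permits.

\begin{definition}\label{def:package}
Let $K\subseteq T$ be a finite $bp$-bushy tree rooted at $\mu$ with $K\ne\{\mu\}$. A \emph{package} for $(\mu,K)$ consists of a tree $J$ with leaf set $\Lambda$ and trees $K_\nu$ for $\nu\in\Lambda$ such that
\begin{itemize}
\item[(a)] $J\subseteq K$ is a $b(p-1)$-bushy tree rooted at $\mu$, and every leaf of $J$ is a leaf of $K$;
\item[(b)] $K_\nu\subseteq T$ is a finite $bp$-bushy tree rooted at $\nu$, and $K_\nu\ne\{\nu\}$;
\item[(c)] if $\nu\ne\nu'$ are in $\Lambda$, $\kappa$ is a leaf of $K_\nu$ and $\kappa'$ is a leaf of $K_{\nu'}$, then $\Phi^\kappa\perp\Phi^{\kappa'}$.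
\end{itemize}
\end{definition}

Since $\mu$ is not a leaf of $K$, clause (a) forces $J\ne\{\mu\}$, so all members of $\Lambda$ properly extend $\mu$. Being a package is $\Sigma_1$: the inclusion $K_\nu\subseteq T$ is confirmed by enumerating $T$, and the rest is decidable. Fix an algorithm that on input $(\mu,K)$ halts and outputs a package if one exists.

\begin{lemma}\label{lem:exists}
If $\mu$ is good, then a package for $(\mu,K)$ exists.
\end{lemma}

\begin{proof}
Let $J=K\setminus B$. By Lemma~\ref{lem:prune}, $J$ is $(bp-b+1)$-bushy, hence $b(p-1)$-bushy, and its leaves are leaves of $K$. They are good, so Proposition~\ref{prop:split} with $V=\Lambda$ supplies the trees $K_\nu$.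
\end{proof}

\subsection*{Construction of $S$}
We define sets $L_0,L_1,\dots\subseteq T$ and, for $\mu\in L_i$, a tree $K_\mu$ as in Definition~\ref{def:package}. Let $L_0=\{\sigma\}$, and let $K_\sigma$ consist of $\sigma$ and $b(|\sigma|)p(|\sigma|)$ of its children in $T$, which exist by (C4). For $\mu\in L_i$ run the algorithm on $(\mu,K_\mu)$. If it halts, call $\mu$ \emph{completed}, denote the tree and leaf set in its output by $J_\mu$ and $\Lambda_\mu$, put every $\nu\in\Lambda_\mu$ into $L_{i+1}$, and attach to $\nu$ the tree $K_\nu$ from the package. Let $L=\bigcup_iL_i$ and
\[
S=\bigcup\{J_\mu:\mu\in L\text{ is completed}\}.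
\]

Each $L_i$ is an antichain, by induction on $i$: two distinct members of $L_{i+1}$ are either leaves of the same tree $J_\mu$, or they extend distinct, hence incomparable, members of $L_i$; in both cases they are incomparable. So each $\nu\in L_{i+1}$ extends exactly one member $\mu$ of $L_i$, the extension is proper, and $\nu\in\Lambda_\mu$. A member of $L_j$ with $j>i$ properly extends a member of $L_i$, so it is not in $L_i$. Hence each $\nu\in L\setminus\{\sigma\}$ enters $L$ exactly once, and $K_\nu$ is well defined. Running all searches in parallel enumerates $S$.

\begin{lemma}\label{lem:Scond}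
The tuple $c'=(\sigma,S,B\cap S,b,p-1)$ is a condition extending $c$.
\end{lemma}

\begin{proof}
(C1) By Lemma~\ref{lem:exists}, $\sigma$ is completed, so $\sigma\in S$. Let $\rho\in J_\mu$ with $\mu\in L_i$; we show by induction on $i$ that every string between $\sigma$ and $\rho$ is in $S$. Strings between $\mu$ and $\rho$ are in $J_\mu$. If $i>0$, then $\mu\in J_{\mu'}$ for some $\mu'\in L_{i-1}$, and the induction hypothesis covers the strings between $\sigma$ and $\mu$. So $S\subseteq T$ is a c.e.\ tree rooted at $\sigma$.

(C2) The set $B\cap S$ is upward closed in $S$, contains every $\rho\in S$ that hits $F$, and omits $\sigma$, since $B$ has these properties in $T$. (C3) The function $p-1$ is an order function and $p-1\ge2$ by \eqref{eq:scales}.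

(C4) Let $\rho\in S\setminus B$, say $\rho\in J_\mu$. If $\rho$ is not a leaf of $J_\mu$, it has at least $b(p-1)$ children in $S$ by (a). If $\rho$ is a leaf of $J_\mu$, then $\rho$ is a good member of $L$, hence completed by Lemma~\ref{lem:exists}; it is a non-leaf of $J_\rho$, and (a) applies again. Fewer than $b$ children of $\rho$ in $T$, hence in $S$, lie in $B$.

Finally, $c'$ extends $c$ because $\sigma\in T\setminus B$ and $S\subseteq T$.
\end{proof}

As in Section~\ref{sec:test}, the decoding is delayed: the node of $L_{j+1}$ on $G$ is identified by the value of $\Phi$ at the node of $L_{j+2}$ on $G$. This is where we use that the leaves of $J_\nu$ are leaves of $K_\nu$.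

\begin{lemma}\label{lem:decode}
If $G$ is through $c'$ and $A=\Phi^G$ is infinite, then $G\le_TA$.
\end{lemma}

\begin{proof}
\emph{$G$ meets every $L_j$.} We find $\sigma=\mu_0\subsetneq\mu_1\subsetneq\cdots\subset G$ with $\mu_j\in L_j$ completed and $\mu_{j+1}\in\Lambda_{\mu_j}$. Suppose that $\mu_0,\dots,\mu_j$ are given. As an initial segment of $G$ extending $\sigma$, the node $\mu_j$ is good, hence completed. Take $n$ larger than the lengths of all nodes of $J_{\mu_0},\dots,J_{\mu_j}$. Since $G{\upharpoonright}n\in S$, there are $i$ and a completed $\mu\in L_i$ with $G{\upharpoonright}n\in J_\mu$, and $\mu\subset G$. If $i\le j$, then $\mu$ and $\mu_i$ are comparable members of the antichain $L_i$, so $\mu=\mu_i$, contrary to the choice of $n$. So $i>j$, and $\mu$ has an initial segment $\nu\in L_{j+1}$, possibly $\nu=\mu$. Now $\nu\in\Lambda_{\mu'}$ for some $\mu'\in L_j$ with $\mu'\subset\nu\subset G$, so $\mu'=\mu_j$. Put $\mu_{j+1}=\nu$.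

\emph{$A$ computes the sequence.} Start from the finite data $\mu_0=\sigma$ and $K_\sigma$. Given $\mu_j$ and $K_{\mu_j}$, run the algorithm, which halts and returns $\Lambda_{\mu_j}$ and the trees $K_\nu$ for $\nu\in\Lambda_{\mu_j}$. The node $\kappa=\mu_{j+2}$ is a leaf of $J_{\mu_{j+1}}$, hence by (a) a leaf of $K_{\mu_{j+1}}$, and $\Phi^\kappa\subset A$ because $\kappa\subset G$. If $\nu'\in\Lambda_{\mu_j}$ differs from $\mu_{j+1}$ and $\kappa'$ is a leaf of $K_{\nu'}$, then $\Phi^{\kappa'}\perp\Phi^\kappa$ by (c), so $\Phi^{\kappa'}\not\subset A$. Thus $\mu_{j+1}$ is the unique $\nu\in\Lambda_{\mu_j}$ such that $\Phi^{\kappa}\subset A$ for some leaf $\kappa$ of $K_\nu$. Since $A$ is infinite, it can serve as an oracle, and this is a finite check; it yields $\mu_{j+1}$ and $K_{\mu_{j+1}}$. As $G=\bigcup_j\mu_j$, we have $G\le_TA$.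
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
If (H1) or (H2) fails, Lemma~\ref{lem:easy} gives alternative (1) or (2). Otherwise Lemmas~\ref{lem:Scond} and~\ref{lem:decode} give alternative (3).
\end{proof}

This completes the proofs of Theorems~\ref{thm:avoid} and~\ref{thm:answer}. One application of Proposition~\ref{prop:main} replaces the reserve $r$ by $q$ or by $p-1$, roughly its square root or its fourth root. The class of order functions is closed under these operations, which is why no rate of growth is required.

\section{Bounded ratio}\label{sec:bounded}

We identify sets with their characteristic functions, and $A_0\oplus A_1$ has the bits of $A_0$ at even and those of $A_1$ at odd positions. A \emph{$\Pi^0_1$ class} is the set of infinite paths through a computable tree $U\subseteq2^{<\omega}$. We use Jockusch's theorem \cite{Jockusch}: every $\mathrm{DNR}$ function bounded by a constant computes a $\{0,1\}$-valued $\mathrm{DNR}$ function. A degree computing a $\{0,1\}$-valued $\mathrm{DNR}$ function is called a PA degree. We recall the basic property of such degrees.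

\begin{lemma}\label{lem:PA}
A $\{0,1\}$-valued $\mathrm{DNR}$ function $d$ computes a member of every nonempty $\Pi^0_1$ class.
\end{lemma}

\begin{proof}
Let the class be given by $U$. Call $t\in2^{<\omega}$ extendible if it has extensions in $U$ of every length $\geq |t|$. The empty string is extendible, and an extendible $t$ has an extendible child. By the $s$-$m$-$n$ theorem there is a computable map $t\mapsto e(t)$ such that $\varphi_{e(t)}$, on any input, searches for a length $n>|t|$ and an $i\in\{0,1\}$ such that $t^\frown i$ has no extension of length $n$ in $U$, and outputs the first $i$ found. Let $t$ be extendible. If the search halts with output $i$, then $t^\frown i$ is not extendible, so $t^\frown(1-i)$ is, and $d(e(t))=1-i$. If it does not halt, both children are extendible. In either case $t^\frown d(e(t))$ is extendible. Iterating from the empty string, $d$ computes a path through $U$.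
\end{proof}

\begin{lemma}\label{lem:notmin}
If $G$ computes a $\mathrm{DNR}$ function bounded by a constant, then $G$ is not of minimal degree.
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the class of all $A_0\oplus A_1\in 2^\omega$ such that $A_0$ is $\mathrm{DNR}$ and $A_1$ is $\mathrm{DNR}^{A_0}$. A violation, $A_0(e)=\varphi_e(e)$ or $A_1(e)=\Phi_e^{A_0}(e)$, is witnessed by a halting computation that involves finitely many bits. So $\mathcal C$ is the set of paths through the computable tree of strings $t$ on which no violation appears within $|t|$ steps. It is nonempty: let $A_0(e)=1$ if $\varphi_e(e)$ is defined and equal to $0$, let $A_0(e)=0$ otherwise, and define $A_1$ in the same way from $\Phi^{A_0}_e(e)$. By Jockusch's theorem and Lemma~\ref{lem:PA}, $G$ computes some $A_0\oplus A_1\in\mathcal C$. Then $A_0$ is noncomputable and $A_1\not\le_TA_0$, so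
\[
\mathbf 0<\deg A_0<\deg(A_0\oplus A_1)\le\deg G.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $n_0<n_1<\cdots$ enumerate an infinite computable set on which $(h+1)/g\le C$, with $C\in\omega$. At position $n_i$ we cut $\{0,\dots,h(n_i)\}$ into blocks of at most $g(n_i)$ consecutive values and forbid the block with number $\varphi_i(i)$: let
\[
F(n_i)=\{j\le h(n_i):\lfloor j/g(n_i)\rfloor=\varphi_i(i)\}
\]
if $\varphi_i(i)$ is defined, and let $F(n)=\emptyset$ in all other cases. Then $|F(n)|\le g(n)$. Let $G\le h$ satisfy $G(n)\notin F(n)$ for all $n$, and put $d(i)=\lfloor G(n_i)/g(n_i)\rfloor$. The function $d$ is computable from $G$, because $g$ and $i\mapsto n_i$ are computable. It satisfies $d(i)\le h(n_i)/g(n_i)<C$, and $d(i)\ne\varphi_i(i)$ whenever $\varphi_i(i)$ is defined, since $G(n_i)\notin F(n_i)$. By Lemma~\ref{lem:notmin}, $G$ is not of minimal degree.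

Now let $r_0=\lfloor(h+1)/g\rfloor$ be nondecreasing. If $r_0$ is unbounded, it is an order function with $h+1\ge gr_0$, and Theorem~\ref{thm:avoid} applies. If $r_0$ is bounded, then $(h+1)/g<r_0+1$ is bounded on $\omega$, and the function $\rho\mapsto F(|\rho|)$, with $F$ as above, is hit by every $G\le h$ of minimal degree. For the last assertion take $h$ constant and $X=\emptyset$: by Lemma~\ref{lem:notmin}, no $\mathrm{DNR}$ function $G\le h$ has minimal degree.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jockusch}
C.~Jockusch, \emph{Degrees of functions with no fixed points}, 1989.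

\bibitem{Liu}
Lu Liu, \emph{Which DNR can be minimal}, arXiv:1912.09053 (2019).

\end{thebibliography}
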